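# Hopf orders in twists of group algebras of simple groups

## 1. One element $J$, seen in $S_4$ and in $A_6$

Take the even permutations
$$\sigma=(12)(34),\qquad \tau=(12)(56),\qquad \sigma\tau=(34)(56),$$
let $M=\{1,\sigma,\tau,\sigma\tau\}\subset A_6$, put $e_\pm=\tfrac12(1\pm\sigma)$, and consider
$$J=e_+\otimes 1+e_-\otimes\tau=\tfrac12\big(1\otimes1+\sigma\otimes1+1\otimes\tau-\sigma\otimes\tau\big).$$
Since $e_\pm$ are orthogonal idempotents with sum $1$ and $\tau^2=1$, we have $J^2=1\otimes 1$. For a group $G$ with $M\le G\le A_6$, keep the algebra $\mathbb QG$ but replace its comultiplication $\Delta(g)=g\otimes g$ by $\Delta_J(h)=J\Delta(h)J^{-1}$. As recalled in Section 2, this is again a Hopf algebra, written $(\mathbb QG)_J$. Its antipode is $S_J(h)=US(h)U^{-1}$ with $U=e_++e_-\tau$, as we shall verify in Section 3. Note that $U^2=e_++e_-=1$.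

If $G=M$, nothing happens: $\mathbb QM\otimes \mathbb QM$ is commutative, so $\Delta_J=\Delta$. The first group in which something happens for us is
$$G_0=\{\text{even permutations of }\{1,\dots,6\}\text{ preserving }\{1,2,3,4\}\}\cong S_4,$$
where a permutation $s\in S_4$ corresponds to $s$ if $s$ is even and to $s\,(56)$ if $s$ is odd. It contains $M$, and it contains the normal subgroup $V=\{1,(12)(34),(13)(24),(14)(23)\}$. Here $\sigma\in V$ and $\tau\notin V$.

Let $g=(123)$. Then $\sigma'=g\sigma g^{-1}=(14)(23)$ and $\tau'=g\tau g^{-1}=(23)(56)$, so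
$$\Delta_J(g)=J\cdot (g\otimes g)J(g\otimes g)^{-1}\cdot(g\otimes g)=\tfrac14\,(1\otimes1+\sigma\otimes1+1\otimes\tau-\sigma\otimes\tau)(1\otimes1+\sigma'\otimes1+1\otimes\tau'-\sigma'\otimes\tau')\,(g\otimes g).$$
The first legs of the product run over the four elements $1,\sigma,\sigma',\sigma\sigma'$ of $V$ and the second legs over $1,\tau,\tau',\tau\tau'$. These are four different elements, since $\tau\tau'=(12)(23)$ is a $3$-cycle. So there are sixteen distinct terms, each with coefficient $\pm\frac14$. Two things can be read off. First, $\Delta_J$ is not cocommutative: $g\otimes\tau g$ occurs, but $\tau g\otimes g$ does not, because $\tau\notin V$. Second, $\mathbb ZG_0$ is not closed under $\Delta_J$: there are denominators.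

Can a larger lattice absorb the denominators? In $G_0$, yes. Let $\epsilon_\chi$, $\chi\in\widehat V$, be the primitive idempotents of $\mathbb QV$ (the characters of $V$ take the values $\pm1$), and let $Z=\sum_{\chi,g}\mathbb Z\,\epsilon_\chi g$. Because $V$ is normal, $g\epsilon_\chi g^{-1}$ is again some $\epsilon_{\chi'}$, so $Z$ is a ring. It is finitely generated, it spans $\mathbb QG_0$, and it is closed under $\Delta$ and $S$, since $\Delta(\epsilon_\chi)=\sum_{\chi'}\epsilon_{\chi'}\otimes\epsilon_{\chi'^{-1}\chi}$ and $S(\epsilon_\chi)=\epsilon_{\chi^{-1}}$. It contains $G_0$, and it contains $e_\pm$, which are sums of $\epsilon_\chi$'s. So $J=J^{-1}\in Z\otimes Z$ and $U=U^{-1}\in Z$. Hence $\Delta_J(Z)\subseteq Z\otimes Z$ and $S_J(Z)\subseteq Z$: the lattice $Z$ is an integral form of the Hopf algebra $(\mathbb QG_0)_J$.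

Now try the same in $A_6$: take a ring that is a finitely generated module over some ring of algebraic integers and contains $A_6$ and $e_+$. It contains $\frac12(1+\sigma)$ and also its conjugate $\frac12(1+\sigma'')$ with $\sigma''=(12)(35)$, hence their product. On the permutation module with basis $\{1,\dots,6\}$, the traces of $1,\sigma,\sigma'',\sigma\sigma''$ are $6,2,2,3$, since $\sigma\sigma''=(34)(35)$ is a $3$-cycle. So
$$\mathrm{tr}\Big(\tfrac{1+\sigma}2\cdot\tfrac{1+\sigma''}2\Big)=\tfrac14(6+2+2+3)=\tfrac{13}4 .$$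
Elements of such a ring have algebraic integers as traces, because the ring stabilizes a lattice in every module. So no such ring exists.

Does this settle $A_6$? No: nothing says that an integral form of $(\mathbb QA_6)_J$ must contain $A_6$. The elements $g\notin M$ are no longer group-like for $\Delta_J$, as the computation with $(123)$ shows. We shall see that $M$ must be contained in it. But inside $M$ the trace test is blind: the trace of a primitive idempotent of $KM$ on any $G$-module is a dimension, hence an integer. So we ask: does $(\mathbb CA_6)_J$ have an integral form at all? And for a general finite non-abelian simple group $G$, can a non-trivial twist of $\mathbb CG$ built from an abelian subgroup have one?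

## 2. Twists, Hopf orders, and the statements about $O_p(G)$

**Twists.** Let $G$ be a finite group, $M\le G$ abelian, and $K\supseteq\mathbb Q$ a field over which $KM$ splits. Let $\widehat M$ be the character group, and for $\varphi\in\widehat M$ let $e_\varphi=\frac1{|M|}\sum_{m\in M}\varphi(m^{-1})m$. These are the orthogonal primitive idempotents of $KM$. We have $me_\varphi=\varphi(m)e_\varphi$, $m=\sum_\varphi\varphi(m)e_\varphi$, and
$$\Delta(e_\chi)=\sum_{\varphi\psi=\chi}e_\varphi\otimes e_\psi,\qquad S(e_\chi)=e_{\chi^{-1}},\qquad \varepsilon(e_\chi)=\delta_{\chi,1}.$$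
For a normalized $2$-cocycle $\omega:\widehat M\times\widehat M\to K^\times$ put $J=\sum_{\varphi,\psi}\omega(\varphi,\psi)\,e_\varphi\otimes e_\psi$. Comparing coefficients of $e_\alpha\otimes e_{\alpha'}\otimes e_{\alpha''}$, the cocycle identity says exactly that $(J\otimes1)(\Delta\otimes\mathrm{id})(J)=(1\otimes J)(\mathrm{id}\otimes\Delta)(J)$. Normalization says $(\varepsilon\otimes\mathrm{id})(J)=(\mathrm{id}\otimes\varepsilon)(J)=1$, and $J$ is invertible. So $J$ is a twist for $KG$ in Movshev's sense, *arising from a $2$-cocycle on an abelian subgroup of $G$*. The Hopf algebra $(KG)_J$ has the algebra structure, unit and counit of $KG$, the comultiplication $\Delta_J(h)=J\Delta(h)J^{-1}$, and the correspondingly twisted antipode $S_J$.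

Two twists $J,\tilde J$ are **gauge equivalent** if $\tilde J=(v\otimes v)J\Delta(v^{-1})$ with $v$ invertible and $\varepsilon(v)=1$. A twist is **non-trivial** if it is not gauge equivalent to $1\otimes1$.

*Example.* In Section 1 write $\varphi_{ij}$ ($i,j\in\{0,1\}$) for the character with $\sigma\mapsto(-1)^i$, $\tau\mapsto(-1)^j$. Since $e_+=\sum_je_{\varphi_{0j}}$, $e_-=\sum_je_{\varphi_{1j}}$ and $\tau=\sum_{k,l}(-1)^le_{\varphi_{kl}}$, that $J$ comes from $\omega(\varphi_{ij},\varphi_{kl})=(-1)^{il}$.

**Hopf orders.** Let $R$ be the ring of integers of a number field $K$ and $H$ a finite-dimensional Hopf algebra over $K$. A Hopf order of $H$ over $R$ is an $R$-Hopf subalgebra $X\subseteq H$ that is a finitely generated projective $R$-module with $X\otimes_RK=H$. In particular $\Delta(X)\subseteq X\otimes_RX$, $\varepsilon(X)\subseteq R$, $S(X)\subseteq X$. A complex Hopf algebra $H$ *admits a Hopf order over a number ring* if there are a number field $K$ with ring of integers $R$, a Hopf algebra $H_K$ over $K$ with $H_K\otimes_K\mathbb C\cong H$,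 and a Hopf order of $H_K$ over $R$. We use the same words over a discrete valuation ring, where finitely generated projective just means finitely generated and torsion-free.

*Example.* $\mathbb QC_2$, $C_2=\langle s\rangle$, has the Hopf orders $\mathbb ZC_2$ and $\mathbb Zf_+\oplus\mathbb Zf_-$ with $f_\pm=\frac12(1\pm s)$. The second is closed under $\Delta$ since $\Delta(f_+)=f_+\otimes f_++f_-\otimes f_-$ and $\Delta(f_-)=f_+\otimes f_-+f_-\otimes f_+$.

**Group theory.** $O_p(G)$ is the largest normal $p$-subgroup of $G$, and $F(G)=\prod_pO_p(G)$ is the Fitting subgroup. For $S_4$ we have $O_2=V$, and $O_p=1$ for $p\neq2$. If $G$ is non-abelian simple, then $O_p(G)=1$ for all $p$, since $G$ is not a $p$-group.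

**The form $\beta$ and the map $t$.** Let $\Omega$ be the twist of a normalized $2$-cocycle $\omega$ on $\widehat M$ with values in $\mathbb C^\times$. Put
$$\beta(\varphi,\psi)=\omega(\psi,\varphi)/\omega(\varphi,\psi).$$
In the central extension of $\widehat M$ by $\mathbb C^\times$ with $u_\varphi u_\psi=\omega(\varphi,\psi)u_{\varphi\psi}$ we have $u_\psi u_\varphi=\beta(\varphi,\psi)u_\varphi u_\psi$, so $\beta(\varphi,\psi)$ is the commutator of $u_\psi$ and $u_\varphi$. Commutators in this extension are central, hence multiplicative in each variable. So $\beta$ is a bicharacter with $\beta(\varphi,\varphi)=1$: it is alternating. Define the homomorphism $t:\widehat M\to M$ by $\psi(t(\varphi))=\beta(\varphi,\psi)$. For $D\le M$ let $D^\perp=\{\varphi\in\widehat M:\varphi|_D=1\}$.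

*Example.* For Section 1, $\beta(\varphi_{ij},\varphi_{kl})=(-1)^{il+jk}$, hence $t(\varphi_{ij})=\sigma^j\tau^i$, and $t$ is bijective.

**Theorem A.** *If $(\mathbb CG)_\Omega$ admits a Hopf order over a number ring, then for every prime $p$ the Sylow $p$-subgroup of $t\big((M\cap O_p(G))^\perp\big)$ is contained in $O_p(G)$. In particular $O_p(G)\ne1$ for every prime $p$ dividing $|\mathrm{im}\,t|$.*

**Corollary B.** *If $F(G)=1$ (for example $G$ non-abelian simple) and $\Omega$ is non-trivial, then $(\mathbb CG)_\Omega$ admits no Hopf order over any number ring.*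

This answers, in the negative, the question about finite non-abelian simple groups posed in Juan Cuadra and Ehud Meir, "Existence of integral Hopf orders in twists of group algebras", arXiv:2211.00097 (2022). A complement shows how the structure of $F(G)$ enters. Let $M_0=\mathrm{im}\,t$. We shall see in Section 3 that $b(t(\varphi),t(\psi))=\beta(\varphi,\psi)$ defines a non-degenerate alternating form on $M_0$. Write $D^{\perp_b}$ for the $b$-orthogonal of $D\le M_0$ in $M_0$, and call $D$ *coisotropic* if $D^{\perp_b}\subseteq D$.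

**Theorem C.**
1. *If $(\mathbb CG)_\Omega$ admits a Hopf order over a number ring, then $M_0\cap F(G)$ is coisotropic.*
2. *If $M_0=L\times L'$ with $L^{\perp_b}=L$, $L'^{\perp_b}=L'$, and $L$ is contained in an abelian normal subgroup of $G$, then $(\mathbb CG)_\Omega$ admits a Hopf order over a number ring.*
3. *If $F(G)$ is abelian and $M_0$ has square-free exponent, then $(\mathbb CG)_\Omega$ admits a Hopf order over a number ring if and only if $M_0\cap F(G)$ is coisotropic.*

Part 2 implies that in Corollary B simplicity cannot be weakened to perfectness; see the end of Section 10.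

## 3. Replacing the cocycle by a bicharacter

Everything later is a computation with scalars $\omega(\varphi,\psi)$, so we first arrange that $\omega$ is bimultiplicative.

**Step 1 (gauge equivalent twists may be exchanged).** If $\tilde J=(v\otimes v)J\Delta(v^{-1})$, then
$$\Delta_{\tilde J}(vhv^{-1})=(v\otimes v)J\Delta(v^{-1})\Delta(vhv^{-1})\Delta(v)J^{-1}(v\otimes v)^{-1}=(v\otimes v)\Delta_J(h)(v\otimes v)^{-1},$$
so $h\mapsto vhv^{-1}$ is an isomorphism $(\mathbb CG)_J\cong(\mathbb CG)_{\tilde J}$. If $\omega'(\varphi,\psi)=\omega(\varphi,\psi)\eta(\varphi)\eta(\psi)\eta(\varphi\psi)^{-1}$ with $\eta(1)=1$, put $v=\sum_\varphi\eta(\varphi)e_\varphi$. As $\Delta(v^{-1})=\sum\eta(\varphi\psi)^{-1}e_\varphi\otimes e_\psi$, the twists of $\omega$ and $\omega'$ are gauge equivalent via $v$.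

**Step 2 ($\beta$ determines the twist up to gauge).** If two cocycles have the same $\beta$, their quotient is symmetric and so defines an abelian extension of $\widehat M$ by the divisible group $\mathbb C^\times$. Such an extension splits. So the quotient is a coboundary, with $\eta(1)=1$ by normalization, and Step 1 applies.

**Step 3 (a bicharacter with the given $\beta$).** Write $\widehat M=\bigoplus\langle x_i\rangle$ and put
$$\omega'\Big(\prod x_i^{a_i},\prod x_j^{b_j}\Big)=\prod_{i<j}\beta(x_i,x_j)^{-a_ib_j}.$$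
This is a well-defined bicharacter, because the order of $\beta(x_i,x_j)$ divides the orders of $x_i$ and $x_j$. Moreover, for $\varphi=\prod x_i^{a_i}$ and $\psi=\prod x_j^{b_j}$,
$$\omega'(\psi,\varphi)/\omega'(\varphi,\psi)=\prod_{i<j}\beta(x_i,x_j)^{a_ib_j-a_jb_i}=\prod_{i,j}\beta(x_i,x_j)^{a_ib_j}=\beta(\varphi,\psi),$$
where the middle equality uses that $\beta$ is alternating. By Step 2 we may use $\omega'$ instead of $\omega$. The maps $\beta$ and $t$ do not change. *From now on $\omega$ is a bicharacter whose values are roots of unity of order dividing $\exp M$*, and $J$ is its twist. We have $(\mathbb CG)_\Omega\cong(\mathbb CG)_J$.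

**Step 4 (non-triviality in terms of $t$).** If $\beta=1$, then by Step 2 (compare with the cocycle $1$) $\Omega$ is gauge trivial. So if $\Omega$ is non-trivial, then $\beta\ne1$ and $\mathrm{im}\,t\ne1$. (Conversely, $J=(v\otimes v)\Delta(v^{-1})$ forces $J_{21}=J$, so $\beta=1$.) Hence Corollary B follows from Theorem A.

**Step 5 (reduction to $M_0=\mathrm{im}\,t$, used only for Theorem C).** Since $\beta$ is alternating, $\psi\in\ker t$ iff $\beta(\varphi,\psi)=1$ for all $\varphi$, iff $\psi|_{M_0}=1$. So $\widehat{M_0}=\widehat M/\ker t$, and $\beta$ descends to a non-degenerate alternating bicharacter $\beta_0$ on $\widehat{M_0}$. Let $\omega_0$ be a bicharacter for $\beta_0$ as in Step 3. Its pullback to $\widehat M$ has commutator form $\beta$. Since $\sum_{\varphi|_{M_0}=\eta}e_\varphi=e_\eta^{M_0}$,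
$$\sum\omega_0(\varphi|_{M_0},\psi|_{M_0})\,e_\varphi\otimes e_\psi=\sum\omega_0(\eta,\zeta)\,e^{M_0}_\eta\otimes e^{M_0}_\zeta .$$
So $\Omega$ is gauge equivalent to a twist coming from $M_0$, whose map $t_0:\widehat{M_0}\to M_0$, $t_0(\varphi|_{M_0})=t(\varphi)$, is bijective. In particular $b(t_0(\varphi),t_0(\psi))=\beta_0(\varphi,\psi)=\psi(t_0(\varphi))$ is a well-defined non-degenerate alternating form on $M_0$. For $D\le M_0$, the element $t_0(\psi)$ is $b$-orthogonal to $D$ iff $\psi|_D=1$, so
$$t_0(D^\perp)=D^{\perp_b}.\tag{1}$$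

**Step 6 (the element $\mathcal R$).** It measures how far $\Delta_J$ is from cocommutative. Put
$$\mathcal R=J_{21}J^{-1}=\sum_{\varphi,\psi}\beta(\varphi,\psi)\,e_\varphi\otimes e_\psi=\sum_\varphi e_\varphi\otimes t(\varphi),\tag{2}$$
the last equality because $t(\varphi)=\sum_\psi\psi(t(\varphi))e_\psi$. Since $\Delta$ is cocommutative,
$$\mathcal R\,\Delta_J(h)=J_{21}\Delta(h)J^{-1}=\Delta_J^{op}(h)\,\mathcal R .\tag{3}$$
On the commutative algebra $KM$ we have $\Delta_J=\Delta$. As $\beta$ is a bicharacter,
$$(\Delta\otimes\mathrm{id})\mathcal R=\mathcal R_{13}\mathcal R_{23},\qquad(\mathrm{id}\otimes\Delta)\mathcal R=\mathcal R_{12}\mathcal R_{13},\qquad(S\otimes\mathrm{id})\mathcal R=(\mathrm{id}\otimes S)\mathcal R=\mathcal R^{-1}.\tag{4}$$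

**Step 7 (the antipode).** We write $\Delta(h)=\sum h_1\otimes h_2$ for the untwisted and $\Delta_J(h)=\sum h_{(1)}\otimes h_{(2)}$ for the twisted comultiplication, and $J=\sum J'\otimes J''$, $J^{-1}=\sum\bar J'\otimes\bar J''$. Let
$$U=\sum J'S(J'')=\sum_\alpha\omega(\alpha,\alpha^{-1})e_\alpha .$$
We claim $S_J(h)=US(h)U^{-1}$. All of $J$, $U$ lives in the commutative algebra $KM$, so $\sum\bar J'US(\bar J'')=\sum\bar J'J'S(\bar J''J'')=1$. Hence
$$\sum h_{(1)}US(h_{(2)})U^{-1}=\sum J'h_1\big(\bar J'US(\bar J'')\big)S(h_2)S(J'')U^{-1}=\sum J'h_1S(h_2)S(J'')U^{-1}=\varepsilon(h)1 .$$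
So $h\mapsto US(h)U^{-1}$ is a right convolution inverse of $\mathrm{id}$. The inverse is unique, which proves the claim. On $KM$ we get $S_J=S$. Since $\omega$ is a bicharacter, $\omega(\alpha,\alpha^{-1})=\omega(\alpha,\alpha)^{-1}=\omega(\alpha^{-1},\alpha)$. So $S(U)=U$ and
$$S_J^2(h)=U\,S(U)^{-1}\,h\,S(U)\,U^{-1}=h,\qquad\text{i.e. } S_J^{-1}=S_J.\tag{5}$$

## 4. The untwisted case: the local component of $X^*$ at the identity

Let $O$ be a complete discrete valuation ring of characteristic $0$ with uniformizer $\pi$, residue field $k$ of characteristic $p$, and fraction field $K$. Before touching $J$, look at a Hopf order $X$ of the ordinary group algebra $KG$ over $O$.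

**Proposition 0.** *There is a normal $p$-subgroup $N$ of $G$ whose indicator function $1_N$ is $O$-valued on $X$. If $O_p(G)=1$, then $X=OG$.*

*Proof.* Let $B=\mathrm{Hom}_O(X,O)\subset(KG)^*=K^G$. It is a ring of functions under pointwise multiplication, as $\Delta(X)\subseteq X\otimes X$. Evaluation at $g\in G$ is a ring homomorphism $B\to K$ whose image is a finitely generated $O$-module, hence integral over $O$, hence in $O$. So $G\subset X$ by duality. The commutative ring $B$ is finite over the complete ring $O$, so it is a product of local rings (idempotents of the Artinian ring $B/\pi B$ lift). Let $\mathfrak m_g=\{f\in B:f(g)\in\pi O\}$, a maximal ideal, and let $e$ be the idempotent of the local factor at $\mathfrak m_1$. The number $e(g)\in\{0,1\}$ equals $1$ iff $\mathfrak m_g=\mathfrak m_1$. So $e=1_N$ with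
$$N=\{g\in G:\ f(g)\equiv f(1)\bmod\pi\text{ for all }f\in B\}.$$
Since $X$ is closed under multiplication, $f(gh)=\sum f_1(g)f_2(h)$ with $f_i\in B$, so for $g,h\in N$ we get $f(gh)\equiv\sum f_1(1)f_2(1)=f(1)$. Thus $N$ is closed under products, hence a subgroup. As $G\subset X$, the lattice $X$, and therefore $B$, is stable under conjugation by $G$, so $N$ is normal. Let $P$ be a Sylow $p$-subgroup and $\rho$ the character of $K[G/P]$. The lattice $X\cdot O[G/P]$ is $X$-stable, so $\rho(X)\subseteq O$, i.e. $\rho\in B$. For $s\in N$ we get $\rho(s)\equiv\rho(1)=|G:P|\not\equiv0$, so $s$ fixes some coset $xP$ and lies in $xPx^{-1}$. So $N$ is a $p$-group. If $O_p(G)=1$, then $N=1$, and the coefficient of $x\in X$ at $g$ is $1_N(g^{-1}x)\in O$; so $X=OG$. $\square$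

This suggests a plan for the twisted case. By (2) the coefficient of $\mathcal R$ at $1\otimes1$ is $|\ker t|/|\widehat M|=1/|\mathrm{im}\,t|$. If $p$ divides $|\mathrm{im}\,t|$, then $\mathcal R$ has a denominator at $p$. So if a Hopf order $X$ of $(KG)_J$ satisfied both $\mathcal R\in X\otimes X$ and a statement like Proposition 0, we would have a contradiction when $O_p(G)=1$.

But the proof of Proposition 0 breaks for $(KG)_J$ at three places.

* The product on $X^*$ is $(f\otimes f')\circ\Delta_J$. It is not commutative in general (see $\Delta_J((123))$ in Section 1), so "the local factor at $\mathfrak m_1$" has no meaning.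
* Elements $g\notin M$ need not be group-like, so they need not lie in $X$ and do not give points of $X^*$.
* Normality of $N$ used that conjugation respects the product on $B$. A Hopf algebra acts on itself by $\mathrm{ad}_J(h)z=\sum h_{(1)}zS_J(h_{(2)})$, but the dual action on $X^*$ need not respect the product: one has $\Delta_J(\mathrm{ad}_J(h)z)=\sum h_{(1)}z_{(1)}S_J(h_{(4)})\otimes h_{(2)}z_{(2)}S_J(h_{(3)})$, and only with cocommutativity can this be rearranged to $\sum h_{(1)}z_{(1)}S_J(h_{(2)})\otimes h_{(3)}z_{(2)}S_J(h_{(4)})$.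

The way out is to change the product on the dual of $X$. First we enlarge $X$ until $\mathcal R\in X\otimes X$; this is always possible. Then the modified coproduct $x\mapsto\sum x_{(1)}r_i\otimes\mathrm{ad}(r^i)(x_{(2)})$, where $\mathcal R=\sum r_i\otimes r^i$, still maps $X$ to $X\otimes X$. A linear change of coordinates $\Psi$ turns it into the ordinary coproduct of $KG$ multiplied by scalars $\omega(\chi,\chi')$ that depend only on degrees with respect to conjugation by $M$. So the dual algebra consists of functions on $G$ with the pointwise product up to scalars. It commutes up to $\beta$, conjugation acts well on it, and this turns out to be enough to find the local component at the identity.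

## 5. An order over a complete discrete valuation ring that contains both legs of $\mathcal R$

**Step 1 (descend the isomorphism to a number field).** Suppose $(\mathbb CG)_\Omega$ admits a Hopf order $X_0\subset H_{K_0}$ over the ring of integers $R_0$ of $K_0\subset\mathbb C$. Let $K_1\supseteq K_0$ be a number field in $\mathbb C$ containing the $\exp(G)$-th roots of unity, so that $J$ is defined over $K_1$. After choosing bases, Hopf algebra isomorphisms $H_{K_0}\otimes K_1\to(K_1G)_J$ are pairs of mutually inverse matrices satisfying finitely many polynomial equations over $K_1$. These equations have a solution in $\mathbb C$, so they do not generate the unit ideal. By the Nullstellensatz they have a solution in a finite extension $K$ of $K_1$. Transporting $X_0\otimes_{R_0}R$ along it gives a Hopf order of $(KG)_J$ over the ring of integers $R$ of $K$.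

**Step 2 (complete, and make the residue field algebraically closed).** Fix a prime $p$ and a prime $v$ of $R$ above $p$. The completion $O_v$ has a finite residue field $\mathbb F_q$ and is $W(\mathbb F_q)[x]/(E)$ with an Eisenstein polynomial $E$, where $W$ denotes Witt vectors. Over $W(\overline{\mathbb F}_p)$, where $p$ is still a uniformizer, $E$ is still Eisenstein. So $O=O_v\otimes_{W(\mathbb F_q)}W(\overline{\mathbb F}_p)$ is a complete discrete valuation ring with algebraically closed residue field $k$ of characteristic $p$. Let $\pi$ be a uniformizer, rename $K=\mathrm{Frac}\,O$ and $H=(KG)_J$. Base change gives a Hopf order $X$ of $H$ over $O$, free of rank $|G|$. Tensor products of lattices are over $O$, and $X^*=\mathrm{Hom}_O(X,O)=\{f\in H^*:f(X)\subseteq O\}$.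

**Step 3 (enlarge $X$ so that $\mathcal R\in X\otimes X$).** For $f\in H^*$ let
$$\theta(f)=(f\otimes\mathrm{id})(\mathcal R)=\sum_\varphi f(e_\varphi)\,t(\varphi)\in KM,\qquad T=\theta(X^*),\qquad X'=XT\ (\text{span of products}).$$
$T$ is a finitely generated $O$-module. We check that $X'$ is a Hopf order. Recall that $\Delta_J=\Delta$ and $S_J=S$ on $KM$.

*$T$ is a subring.* Let $ff'$ be the product on $H^*$ dual to $\Delta_J$. By the first identity in (4), $\theta(f)\theta(f')=\theta(ff')$, and $X^*$ is closed under this product. Also $\theta(\varepsilon)=t(1)=1$.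

*$T$ is closed under the coalgebra operations.* Since $X$ is a ring, for $f\in X^*$ we can write $f(xy)=\sum f_1(x)f_2(y)$ with $f_1,f_2\in X^*$. The second identity in (4) gives $\Delta\theta(f)=\sum\theta(f_1)\otimes\theta(f_2)$. Moreover $\varepsilon\theta(f)=\sum_\varphi f(e_\varphi)=f(1)\in O$, and by the third identity in (4) $S\theta(f)=\theta(f\circ S_J)$. So $\Delta(T)\subseteq T\otimes T$, $\varepsilon(T)\subseteq O$, $S(T)\subseteq T$.

*$TX\subseteq XT$.* Applying $S_J^{-1}$ to $\sum x_{(1)}S_J(x_{(2)})=\varepsilon(x)1$ gives $\sum x_{(2)}S_J^{-1}(x_{(1)})=\varepsilon(x)1$. With (3), for $x\in X$,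
$$\sum r_i\otimes r^ix=\sum r_ix_{(2)}S_J^{-1}(x_{(1)})\otimes r^ix_{(3)}=\sum x_{(3)}r_iS_J^{-1}(x_{(1)})\otimes x_{(2)}r^i .$$
Applying $f\otimes\mathrm{id}$,
$$\theta(f)\,x=\sum x_{(2)}\,\theta\big(f(x_{(3)}\,\cdot\,S_J^{-1}(x_{(1)}))\big)\in XT,$$
because all $x_{(i)}$ may be taken in $X$ and $S_J^{-1}=S_J$ preserves $X$, so the functional in brackets is in $X^*$.

Hence $X'X'=XTXT\subseteq XT$, $\Delta_J(X')\subseteq(X\otimes X)(T\otimes T)\subseteq X'\otimes X'$, $\varepsilon(X')\subseteq O$, and $S_J(XT)\subseteq TX\subseteq XT$. So $X'$ is a Hopf order containing $X$ and $T$. With dual bases $x_i,x_i^*$ of $X$ we have $\mathcal R=\sum x_i\otimes\theta(x_i^*)\in X\otimes T\subseteq X'\otimes X'$. *We replace $X$ by $X'$: from now on $\mathcal R\in X\otimes X$.*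

**Step 4 (the part of $X$ in $KM$).** Let $Y=X\cap KM$. The quotient $X/Y$ embeds in $H/KM$, so it is torsion-free, hence free, and $Y$ is a direct summand of $X$ that spans $KM$. Using a basis of $X$ that extends one of $Y$, we get $(X\otimes X)\cap(KM\otimes KM)=Y\otimes Y$. So $Y$ is a commutative and cocommutative Hopf order of $KM$, and
$$\mathcal R=\sum r_i\otimes r^i\in Y\otimes Y.\tag{6}$$

**Step 5 ($M\subseteq X$).** An element $m\in M$ is group-like in $H$: $J(m\otimes m)J^{-1}=m\otimes m$. So evaluation at $m$ is a ring homomorphism $X^*\to K$. Its image is a finitely generated $O$-module, hence integral over $O$, hence in $O$. So $m\in X^{**}=X$.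

## 6. Functions on $G$ with a product that commutes up to $\beta$

**Degrees.** For $h,z\in KG$ let $\mathrm{ad}(h)z=\sum h_1zS(h_2)$, the linear extension of conjugation, and $\mathrm{ad}_J(h)z=\sum h_{(1)}zS_J(h_{(2)})$. For $y\in KM$ we have $\mathrm{ad}_J(y)=\mathrm{ad}(y)$. In particular $\mathrm{ad}(Y)X\subseteq X$. An element $z\in KG$ has *degree* $\chi\in\widehat M$ if $\mathrm{ad}(m)z=\chi(m)z$ for all $m\in M$. Elements of $e_\alpha KGe_\gamma$ have degree $\alpha\gamma^{-1}$. On $e_\alpha KGe_\gamma$, the map $\mathrm{ad}(e_\chi)z=\sum_{\mu\nu=\chi}e_\mu ze_{\nu^{-1}}$ is the identity if $\alpha\gamma^{-1}=\chi$ and zero otherwise. So $\mathrm{ad}(e_\chi)$ is the projection onto degree $\chi$.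

*Example.* In Section 1, the conjugates of $g=(123)$ under $1,\sigma,\tau,\sigma\tau$ are $(123),(214),(213),(124)$. The component of $g$ of degree $\chi$ is $\frac14\sum_m\chi(m^{-1})\,mgm^{-1}$.

**Step 1 (the change of coordinates $\Psi$, which turns $\mathrm{ad}_J$ into $\mathrm{ad}$).** Let $\Psi:KG\to KG$ be multiplication on $e_\varphi KGe_\psi$ by
$$c(\varphi,\psi)=\omega(\varphi\psi^{-1},\psi)=\omega(\varphi,\psi)\,\omega(\psi,\psi)^{-1}.$$
Then $\Psi(x)=\sum\bar J'\,x\,US(\bar J'')$. Indeed, for $x\in e_\varphi KGe_\psi$ only the term $\omega(\varphi,\psi^{-1})^{-1}e_\varphi\otimes e_{\psi^{-1}}$ of $J^{-1}$ contributes, and the right side is $\omega(\varphi,\psi^{-1})^{-1}\omega(\psi,\psi^{-1})x=c(\varphi,\psi)x$. In the same way $\Psi^{-1}(z)=\sum J'zS(J'')U^{-1}$. From $\Delta_J(h)=\sum J'h_1\bar J'\otimes J''h_2\bar J''$ and $S_J=US(\cdot)U^{-1}$ we obtain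
$$\mathrm{ad}_J(h)x=\sum J'h_1\bar J'\,x\,US(\bar J'')S(h_2)S(J'')U^{-1}=\Psi^{-1}\big(\mathrm{ad}(h)\Psi(x)\big).\tag{7}$$
Also $c(\varphi,\varphi)=1$. A class function $f$, viewed as a functional with $f(zz')=f(z'z)$, vanishes on $e_\varphi KGe_\psi$ for $\varphi\ne\psi$, since $f(e_\varphi ze_\psi)=f(ze_\psi e_\varphi)=0$. Hence
$$f\circ\Psi=f\ \text{ for class functions }f,\qquad\Psi(1)=\sum_\varphi c(\varphi,\varphi)e_\varphi=1.\tag{8}$$

**Step 2 (a coproduct that preserves $\Psi(X)$).** Let $KG\otimes KG$ act on itself by $\mathrm{ad}\otimes\mathrm{ad}$, written with a dot, and put $\delta(z)=J\cdot\Delta(z)$. If $\Delta(z)=\sum\Delta(z)_{\chi,\chi'}$ is the decomposition into bidegrees, then $\delta(z)=\sum\omega(\chi,\chi')\Delta(z)_{\chi,\chi'}$. We claim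
$$(\Psi^{-1}\otimes\Psi^{-1})\,\delta(\Psi(x))=\sum_i\sum x_{(1)}r_i\otimes\mathrm{ad}(r^i)(x_{(2)}).\tag{9}$$
It suffices to take $x=e_\varphi ge_\psi$. Then $\Delta(x)=\sum e_\alpha ge_\gamma\otimes e_{\alpha'}ge_{\gamma'}$ over $\alpha\alpha'=\varphi$, $\gamma\gamma'=\psi$. Put $d=\alpha\gamma^{-1}$ and $d'=\alpha'\gamma'^{-1}$, the degrees of the two legs. On the left of (9) this term has the coefficient
$$\frac{c(\alpha\alpha',\gamma\gamma')}{c(\alpha,\gamma)\,c(\alpha',\gamma')}\,\omega(d,d')=\frac{\omega(dd',\gamma\gamma')}{\omega(d,\gamma)\,\omega(d',\gamma')}\,\omega(d,d')=\omega(d,\gamma')\,\omega(d',\gamma)\,\omega(d,d')=\omega(d,\alpha')\,\omega(d',\gamma),$$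
using $\gamma'd'=\alpha'$. On the right, its coefficient in $\Delta_J(x)=J\Delta(x)J^{-1}$ is $\omega(\alpha,\alpha')\omega(\gamma,\gamma')^{-1}$. Multiplying by the $r_i$ and applying $\mathrm{ad}(r^i)$, with $\mathcal R=\sum\beta(\mu,\nu)e_\mu\otimes e_\nu$, selects $\mu=\gamma$, $\nu=d'$ and contributes $\beta(\gamma,d')=\omega(d',\gamma)\,\omega(\gamma,d')^{-1}$. The total is
$$\omega(\alpha,\alpha')\,\omega(\gamma,\gamma'd')^{-1}\,\omega(d',\gamma)=\omega(\alpha,\alpha')\,\omega(\gamma,\alpha')^{-1}\,\omega(d',\gamma)=\omega(d,\alpha')\,\omega(d',\gamma),$$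
the same. This proves (9). For $x\in X$ the right side of (9) is in $X\otimes X$, because $r_i\in Y\subseteq X$ and $\mathrm{ad}(r^i)X\subseteq X$ by (6). Therefore
$$\delta(\Psi(X))\subseteq\Psi(X)\otimes\Psi(X).\tag{10}$$

**Step 3 (a product that preserves $\Psi(X)$; needed to show that $N$ is a group).** For $z,z'$ of degrees $\chi,\chi'$ put $z\circ z'=\omega(\chi,\chi')^{-1}zz'$ and extend bilinearly. For $x\in e_\varphi KGe_\psi$ and $y\in e_\psi KGe_\chi$ we have $\Psi(x)\circ\Psi(y)=\Psi(xy)$, because
$$c(\varphi,\psi)\,c(\psi,\chi)\,\omega(\varphi\psi^{-1},\psi\chi^{-1})^{-1}=\omega(\varphi\psi^{-1},\chi)\,\omega(\psi\chi^{-1},\chi)=\omega(\varphi\chi^{-1},\chi)=c(\varphi,\chi).$$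
If the middle characters differ, both sides vanish. So $\Psi(x)\circ\Psi(y)=\Psi(xy)$ for all $x,y\in KG$, and
$$\Psi(X)\circ\Psi(X)\subseteq\Psi(X).\tag{11}$$

**Step 4 (the algebra $\mathcal A$).** Identify $(KG)^*$ with $K^G$. Say that $f$ has degree $\chi$ if $f(\mathrm{ad}(m)z)=\chi(m)f(z)$. Then $f$ vanishes on elements of any degree other than $\chi$. The space $K^G$ is the direct sum of its homogeneous parts. Functions of degree $1$ are those invariant under conjugation by $M$. For $f,f'$ of degrees $\chi,\chi'$ put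
$$f*f'=\omega(\chi,\chi')\,ff'\qquad(ff'\text{ the pointwise product, of degree }\chi\chi').$$
Since $\omega$ is a bicharacter, both $(f*f')*f''$ and $f*(f'*f'')$ equal $\omega(\chi,\chi')\omega(\chi,\chi'')\omega(\chi',\chi'')ff'f''$, so $*$ is associative, with unit the constant function $1$. If one factor has degree $1$, for instance is a class function, then $*$ is the pointwise product. Since $f\otimes f'$ only sees the bidegree $(\chi,\chi')$,
$$(f*f')(z)=(f\otimes f')(\delta(z)).\tag{12}$$
Put
$$\mathcal A=\{f\in K^G:\ f(\Psi(X))\subseteq O\},$$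
a full lattice in $K^G$. Here are the properties we need.

(a) *$\mathcal A$ is a ring under $*$*: $\mathcal A*\mathcal A\subseteq\mathcal A$ by (10) and (12), and $1=\varepsilon\in\mathcal A$ by (8).

(b) *Evaluation at the identity.* $ev(f)=f(1)$ is a ring homomorphism $\mathcal A\to O$: it is $O$-valued because $1=\Psi(1)\in\Psi(X)$, and multiplicative because homogeneous functions of degree $\ne1$ vanish at $1$. Let $\mathfrak m=\ker ev$; then $\mathcal A=O1\oplus\mathfrak m$.

(c) *The action of $X$.* $(f\triangleleft h)(z)=f(\mathrm{ad}(h)z)$ is a right action of $KG$ on $K^G$, and $\mathcal A\triangleleft X\subseteq\mathcal A$, since $\mathrm{ad}(h)\Psi(x)=\Psi(\mathrm{ad}_J(h)x)$ by (7). As $\Delta(\mathrm{ad}(h)z)=\Delta(h)\cdot\Delta(z)$, we have $\delta(\mathrm{ad}(h)z)=J\Delta(h)\cdot\Delta(z)=\Delta_J(h)\cdot\delta(z)$, and (12) gives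
$$(f*f')\triangleleft h=\sum(f\triangleleft h_{(1)})*(f'\triangleleft h_{(2)}).\tag{13}$$
Also $1\triangleleft h=\varepsilon(h)1$ and $ev(f\triangleleft h)=f(\mathrm{ad}(h)1)=\varepsilon(h)\,ev(f)$.

(d) *Commutation up to $\mathcal R$.* For $y\in Y$ write $y\cdot f=f\triangleleft y$. As $Y$ is commutative, this is a left action, and by (13) $\mathcal A$ is a $Y$-module algebra: $y\cdot(f*f')=\sum(y_1\cdot f)*(y_2\cdot f')$ and $y\cdot1=\varepsilon(y)1$. If $f$ has degree $\chi$, then $e_\psi\cdot f=\delta_{\psi,\chi}f$. For $f,f'$ of degrees $\chi,\chi'$ we have $f'*f=\omega(\chi',\chi)ff'=\beta(\chi,\chi')\,f*f'$. Hence, by bilinearity, for all $f,f'$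
$$f'*f=\sum_i(r_i\cdot f)*(r^i\cdot f').\tag{14}$$
Here (6) is essential: it makes the right side a sum over $r_i,r^i\in Y$. So for $Y$-stable $O$-submodules $P,Q$ of $\mathcal A$ we get $Q*P\subseteq P*Q$, and by symmetry $P*Q=Q*P$. Products of $Y$-stable submodules are $Y$-stable. The same holds in $\mathcal A_k=\mathcal A/\pi\mathcal A$ with $Y_k=Y/\pi Y$. *So in $\mathcal A$ and $\mathcal A_k$ the elements need not commute, but $Y$-stable submodules do.*

## 7. The component of $\mathcal A$ at the identity

In this section products of elements and ideals of $\mathcal A$ and $\mathcal A_k$ are $*$-products, and we often omit the sign. The first lemma replaces "the local factor at $\mathfrak m_1$".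

**Lemma 1.** *There is a central idempotent $e_k\in\mathcal A_k$ with $ev(e_k)=1$ such that $\mathfrak m_ke_k$ is nilpotent, where $\mathfrak m_k=\ker(ev:\mathcal A_k\to k)$.*

*Proof.* Let $k_{ev}$ be the module $k$ via $ev$, and let $S_1,\dots,S_s$ be the other simple left $\mathcal A_k$-modules up to isomorphism.

**Step 1 (a $Y_k$-stable ideal for each $S_j$).** Commutation is available only for $Y_k$-stable ideals, and $\mathrm{Ann}(S_j)$ need not be one. So for $S=S_j$ consider
$$\Theta:\mathcal A_k\to\mathrm{Hom}_k(Y_k,\mathrm{End}\,S)=\mathrm{End}(S)\otimes Y_k^*,\qquad\Theta(a)(y)=(y\cdot a)|_S .$$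
As $\mathcal A_k$ is a $Y_k$-module algebra, $\Theta(aa')(y)=\sum\Theta(a)(y_1)\Theta(a')(y_2)$ and $\Theta(1)(y)=\varepsilon(y)$. So $\Theta$ is an algebra map for the convolution product. Its kernel $P_j$ is a two-sided ideal, it is $Y_k$-stable because $\Theta(y'\cdot a)(y)=\Theta(a)(yy')$, and $P_j\subseteq\mathrm{Ann}(S_j)$ (take $y=1$).

**Step 2 ($P_j\not\subseteq\mathfrak m_k$: shrinking the annihilator does not collide with $ev$).** Suppose $P_j\subseteq\mathfrak m_k$. Then $ev$ factors through $\mathrm{im}\,\Theta$. Since $Y_k$ is cocommutative, $Y_k^*$ is a finite-dimensional commutative algebra over the algebraically closed field $k$. Let $\mathfrak r$ be its radical. Then $Y_k^*/\mathfrak r=\prod_gk$, over the algebra maps $Y_k^*\to k$, that is, over the group-likes $g$ of $Y_k$. The ideal $\mathrm{im}\,\Theta\cap(\mathrm{End}(S)\otimes\mathfrak r)$ of $\mathrm{im}\,\Theta$ is nilpotent, hence killed by $ev$. So $ev$ factors through the image $\mathcal D$ of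
$$\mathcal A_k\to\prod_g\mathrm{End}(S),\qquad a\mapsto\big((g\cdot a)|_S\big)_g .$$
A group-like $g$ is invertible and acts on $\mathcal A_k$ by an algebra automorphism. So $S^g$, which is $S$ with $a$ acting as $g\cdot a$, is simple. The module $\bigoplus_gS^g$ is a faithful semisimple $\mathcal D$-module, so $\mathcal D$ is semisimple and its simple modules are all among the $S^g$. Since $k_{ev}$ is a simple $\mathcal D$-module, $k_{ev}\cong S^g$ for some $g$. Thus $\dim S=1$ and $(g\cdot a)|_S=ev(a)$ for all $a$. So $a$ acts on $S$ by $ev(g^{-1}\cdot a)=\varepsilon(g^{-1})ev(a)=ev(a)$, by (c). That is $S\cong k_{ev}$, a contradiction.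

**Step 3 (split $\mathcal A_k$).** By Step 2 and maximality of $\mathfrak m_k$ we have $\mathfrak m_k+P_j=\mathcal A_k$ for all $j$. The ideals $\mathfrak m_k$ (stable by (c)), the $P_j$, and all their products are $Y_k$-stable, hence commute with each other by (d). The ideal $\mathfrak m_k\prod_jP_j$ annihilates every simple module, so it lies in the radical, and for some $r\ge1$
$$\mathfrak m_k^r\prod_jP_j^r=\Big(\mathfrak m_k\prod_jP_j\Big)^r=0 .$$
Expanding with the help of commutation, $\mathcal A_k=(\mathfrak m_k+P_j)^{2r-1}\subseteq\mathfrak m_k^r+P_j^r$. Multiplying over $j$ we get $I+Q=\mathcal A_k$ with $I=\mathfrak m_k^r$ and $Q=\prod_jP_j^r$ (where $Q=\mathcal A_k$ if $s=0$), and $IQ=QI=0$. Then $I\cap Q=(I\cap Q)(I+Q)\subseteq QI+IQ=0$. So $\mathcal A_k=I\oplus Q$ is a product of algebras. Let $e_k$ be the unit of $Q$. It is a central idempotent. From $1-e_k\in I\subseteq\mathfrak m_k$ we get $ev(e_k)=1$, and $(\mathfrak m_ke_k)^r=\mathfrak m_k^re_k=Ie_k=0$. $\square$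

**Lifting to $\mathcal A$.** Since $\mathcal A$ is a finite free module over the complete ring $O$, it is $\pi$-adically complete, and $e_k$ lifts to an idempotent $e\in\mathcal A$. The $O$-module $e\mathcal A(1-e)$ is a direct summand of $\mathcal A$ whose reduction $e_k\mathcal A_k(1-e_k)$ is $0$, so it is $0$ by Nakayama. Likewise $(1-e)\mathcal Ae=0$. So $e$ is central. The idempotent $ev(e)\in O$ reduces to $1$, so $ev(e)=1$ and $1-e\in\mathfrak m$. Moreover, with $r$ from Lemma 1,
$$(\mathfrak me)^r\subseteq\pi\mathcal A\cap\mathcal Ae=\pi\mathcal Ae.\tag{15}$$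

**Lemma 2.** *$e=1_N$ is the indicator function of a conjugation-stable subset $N\ni1$ of $G$.*

*Proof.* The plan is to characterize both summands of $\mathcal A=\mathcal Ae\oplus\mathcal A(1-e)$ in a way that shows they are stable under $\triangleleft X$.

**Step 1 ($\mathcal A(1-e)$ is $X$-stable).** Let $\mathfrak n=\mathfrak m+\pi\mathcal A$. By (c) and (13), $\mathfrak n$ and all its powers are stable under $\triangleleft X$. We claim $\mathcal A(1-e)=\bigcap_n\mathfrak n^n$. For "$\subseteq$" use $1-e=(1-e)^n\in\mathfrak n^n$. For "$\supseteq$", note that $\mathfrak ne=\mathfrak me+\pi\mathcal Ae$, so $(\mathfrak ne)^r\subseteq(\mathfrak me)^r+\pi\mathcal Ae\subseteq\pi\mathcal Ae$ by (15). If $f\in\bigcap\mathfrak n^n$, then $fe\in\bigcap_n(\mathfrak ne)^{rn}\subseteq\bigcap_n\pi^n\mathcal Ae=0$, so $f=f(1-e)$. Thus $\mathcal A(1-e)$ is an intersection of $X$-stable submodules.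

**Step 2 ($\mathcal Ae$ is $X$-stable).** We have $\mathcal Ae=\{f\in\mathcal A:f*g=0\text{ for all }g\in\mathcal A(1-e)\}$. For $h\in X$ and $f,g\in\mathcal A$, by (13) and $(g\triangleleft a)\triangleleft b=g\triangleleft ab$,
$$\sum\big(f*(g\triangleleft S_J^{-1}(h_{(2)}))\big)\triangleleft h_{(1)}=\sum(f\triangleleft h_{(1)})*\big(g\triangleleft S_J^{-1}(h_{(3)})h_{(2)}\big)=(f\triangleleft h)*g,$$
because $\sum S_J^{-1}(h_{(2)})h_{(1)}=\varepsilon(h)1$. If $f\in\mathcal Ae$ and $g\in\mathcal A(1-e)$, then $g\triangleleft S_J^{-1}(h_{(2)})\in\mathcal A(1-e)$ by Step 1 and (5), so the left side is $0$. Hence $f\triangleleft h\in\mathcal Ae$.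

**Step 3 (conclusion).** Decompose $\varepsilon(h)1=1\triangleleft h=e\triangleleft h+(1-e)\triangleleft h$ along $\mathcal A=\mathcal Ae\oplus\mathcal A(1-e)$. By Steps 1 and 2, $e\triangleleft h=\varepsilon(h)e$ for $h\in X$, hence for all $h\in KG$. Taking $h=g\in G$ shows that $e$ is a class function. So $e$ has degree $1$, and $e*e=e$ holds pointwise. Thus $e=1_N$ with $N$ conjugation-stable, and $1\in N$ since $e(1)=1$. $\square$

## 8. $N$ is a normal $p$-subgroup

In Section 4 it was immediate that $N$ is closed under products, because $N$ was defined by congruences at points. Here points are not available, so we argue with idempotents on $G\times G$.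

**Lemma 3.** *$N$ is a normal subgroup of $G$.*

*Proof.* **Step 1 (the algebra $\mathcal B$ of functions on $G\times G$).** Grade $K^{G\times G}=K^G\otimes K^G$ by diagonal conjugation with $M$, and put $F*F'=\omega(\deg F,\deg F')FF'$ for homogeneous $F,F'$. As before this is associative and unital, and $*$ is pointwise as soon as one factor has degree $1$. For homogeneous $a,b$ we have $(a\otimes1)*(1\otimes b)=\omega(\deg a,\deg b)\,a\otimes b$ and $(a\otimes1)*(a'\otimes1)=(a*a')\otimes1$; similarly for the second factor. Let $\mathcal B$ be the $O$-span of all $(a\otimes1)*(1\otimes b)$ with $a,b\in\mathcal A$. Exactly as for (14),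
$$(1\otimes b)*(a\otimes1)=\sum_i(r_i\cdot a\otimes1)*(1\otimes r^i\cdot b),\tag{16}$$
so $\mathcal B$ is closed under $*$. It is a finitely generated $O$-module and contains $1$.

**Step 2 (for $f\in\mathcal A$ the function $f\circ\mathrm{mult}$, $(g,h)\mapsto f(gh)$, lies in $\mathcal B$).** By (11) the bilinear form $(z,z')\mapsto f(z\circ z')$ is $O$-valued on $\Psi(X)\times\Psi(X)$. So $f(z\circ z')=\sum a_i(z)b_i(z')$ with $a_i,b_i\in\mathcal A$. For $z,z'$ of degrees $\chi,\chi'$ only the homogeneous parts of $a_i,b_i$ of degrees $\chi,\chi'$ matter. So $\sum(a_i\otimes1)*(1\otimes b_i)$ takes at $z\otimes z'$ the value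
$$\omega(\chi,\chi')\sum a_i(z)b_i(z')=\omega(\chi,\chi')f(z\circ z')=f(zz').$$

**Step 3 (the idempotent $q$ that we want to kill).** Let $E=(e\otimes1)*(1\otimes e)=1_{N\times N}$. It has degree $1$, so it is a central idempotent of $\mathcal B$. The function $e\circ\mathrm{mult}\in\mathcal B$ also has degree $1$, since $e$ is a class function. So
$$q=E*(1-e\circ\mathrm{mult})\in\mathcal BE$$
is the indicator function of $\{(g,h)\in N\times N:gh\notin N\}$, and it is an idempotent.

**Step 4 (a topologically nilpotent ideal that contains $q$).** Put $\mathfrak k=\mathfrak me=\mathfrak m\cap\mathcal Ae$. It is $Y$-stable, since $\mathfrak m$ and $\mathcal Ae$ are $X$-stable, and $\mathcal Ae=Oe\oplus\mathfrak k$. Let $P=(\mathfrak k\otimes1)*(1\otimes e)$ and $Q=(e\otimes1)*(1\otimes\mathfrak k)$. Since $e\otimes1$ and $1\otimes e$ are central (degree $1$), $\mathcal BE$ is spanned by the $(a\otimes1)*(1\otimes b)$ with $a,b\in\mathcal Ae$, so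
$$\mathcal BE=OE+\mathfrak K,\qquad\mathfrak K=P+Q+P*Q .$$
Homogeneous functions of degree $\ne1$ vanish at $1$, so $\big((a\otimes1)*(1\otimes b)\big)(1,1)=a(1)b(1)$, and elements of $\mathfrak K$ vanish at $(1,1)$. As $E(1,1)=1$ and $q(1,1)=0$ (because $1\cdot1=1\in N$), we get $q\in\mathfrak K$.

**Step 5 ($q=0$).** By (16) and $Y$-stability of $\mathfrak k$, $Q*P\subseteq P*Q$. By (15), $P^r=(\mathfrak k^r\otimes1)*(1\otimes e)\subseteq\pi\mathcal BE$, and likewise $Q^r\subseteq\pi\mathcal BE$. Every product of at least $2r-1$ factors, each $P$ or $Q$, is contained in some $P^i*Q^j$ with $i\ge r$ or $j\ge r$. So $\mathfrak K^{2r-1}\subseteq\pi\mathcal BE$. Hence $q=q^{n(2r-1)}\in\pi^n\mathcal BE$ for all $n$, and $q=0$ because $\mathcal BE$ is finitely generated over $O$. Thus $N\cdot N\subseteq N$. As $N$ is finite, contains $1$ and is conjugation-stable, $N\trianglelefteq G$. $\square$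

**Lemma 4.** *$N$ is a $p$-group; so $N\subseteq O_p(G)$.*

*Proof.* As in Section 4, let $P$ be a Sylow $p$-subgroup and $\rho$ the character of $K[G/P]$. The $O$-module $X\cdot O[G/P]$ is an $X$-stable full lattice, so $\rho(X)\subseteq O$. Since $\rho$ is a class function, (8) gives $\rho(\Psi(X))=\rho(X)\subseteq O$, so $\rho\in\mathcal A$. Put
$$d=e*(\rho-\rho(1)1)=1_N\cdot(\rho-\rho(1))\in\mathfrak me .$$
It is a class function, so its $*$-powers are pointwise powers, and $d^{rn}\in\pi^n\mathcal A$ by (15). Choose $c$ with $\pi^c\mathcal A\subseteq O^G$. For $s\in N$ we get $(\rho(s)-\rho(1))^{rn}\in\pi^{n-c}O$ for all $n$. If $\rho(s)-\rho(1)\in O$ were a unit, this would fail for $n>c$. So $\rho(s)\equiv\rho(1)=|G:P|\not\equiv0\bmod\pi$. Hence $\rho(s)\ne0$, $s$ fixes a coset in $G/P$, so $s$ is conjugate into $P$ and is a $p$-element. $\square$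

## 9. The denominator of $\mathcal R$ modulo $M\cap N$: proof of Theorem A and Corollary B

Put $D_N=M\cap N$.

**Step 1 ($Y$ becomes integral in $K[M/D_N]$).** Since $e=1_N\in\mathcal A$ is a class function, (8) gives $1_N(X)=1_N(\Psi(X))\subseteq O$. Let $y=\sum_mc_mm\in Y$ and $m\in M$. Then $m^{-1}y\in X$, as $M\subseteq X$, so
$$\sum_{n\in D_N}c_{mn}=1_N(m^{-1}y)\in O .$$
That is, the projection $KM\to K[M/D_N]$ maps $Y$ into $O[M/D_N]$.

**Step 2 (one coefficient of $\mathcal R$).** As $\mathcal R\in Y\otimes Y$, its image $\overline{\mathcal R}$ lies in $O[M/D_N]\otimes O[M/D_N]$. The projection sends $e_\varphi$ to the corresponding idempotent $e_\varphi$ of $K[M/D_N]$ if $\varphi\in D_N^\perp=\widehat{M/D_N}$, and to $0$ otherwise. By (2),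
$$\overline{\mathcal R}=\sum_{\varphi\in D_N^\perp}e_\varphi\otimes\overline{t(\varphi)} .$$
The coefficient of $e_\varphi$ at $1$ is $1/|M/D_N|=1/|D_N^\perp|$. The set $\{\varphi\in D_N^\perp:t(\varphi)\in D_N\}$ is the kernel of the homomorphism $D_N^\perp\to M/D_N$ induced by $t$. So the coefficient of $\overline{\mathcal R}$ at $1\otimes1$ is
$$\frac{|\{\varphi\in D_N^\perp:t(\varphi)\in D_N\}|}{|D_N^\perp|}=\frac1{|t(D_N^\perp)D_N/D_N|}\in O .$$
Therefore $p\nmid|t(D_N^\perp)D_N/D_N|$: the Sylow $p$-subgroup of $t(D_N^\perp)$ lies in $D_N\subseteq N\subseteq O_p(G)$.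

**Step 3 (Theorem A).** Let $D=M\cap O_p(G)$. By Lemma 4, $D\supseteq D_N$, so $D^\perp\subseteq D_N^\perp$, and the Sylow $p$-subgroup of $t(D^\perp)$ lies in $O_p(G)$. If $O_p(G)=1$, then $D=1$ and $D^\perp=\widehat M$, so $p\nmid|\mathrm{im}\,t|$. The prime $p$ was arbitrary, so Theorem A is proved. $\blacksquare$

**Step 4 (Corollary B).** If $\Omega$ is non-trivial, then $\mathrm{im}\,t\ne1$ by Step 4 of Section 3. If moreover $(\mathbb CG)_\Omega$ admitted a Hopf order over a number ring, then some prime $p$ would divide $|\mathrm{im}\,t|$, and $O_p(G)\ne1$, i.e. $F(G)\ne1$, by Theorem A. A non-abelian simple group has $O_p(G)=1$ for all $p$. So *a non-trivial twist of $\mathbb CG$ arising from a $2$-cocycle on an abelian subgroup of a finite non-abelian simple group $G$ never admits a Hopf order over a number ring.* $\blacksquare$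

*The two groups of Section 1.* There $\mathrm{im}\,t=M$ has order $4$. As $O_2(A_6)=1$, $(\mathbb CA_6)_J$ admits no Hopf order over a number ring. In $G_0$, $M\cap O_2(G_0)=M\cap V=\langle\sigma\rangle$, its $^\perp$ is $\{\varphi_{00},\varphi_{01}\}$, and $t(\varphi_{0j})=\sigma^j\in V$. So the condition of Theorem A holds, as it must.

## 10. Coisotropic intersections with the Fitting subgroup: proof of Theorem C

**Part 1.** By Step 5 of Section 3 we may replace $\Omega$ by the gauge equivalent twist from $M_0$, with $t_0$ bijective and $t_0(D^\perp)=D^{\perp_b}$ as in (1). Let $D_p=M_0\cap O_p(G)$. Theorem A says that the $p$-part of $D_p^{\perp_b}$ lies in $O_p(G)$, hence in $D_p$. The value $b(x,y)$ has order dividing the orders of $x$ and $y$, so different primary components of $M_0$ are $b$-orthogonal. Put $D=\prod_pD_p$, which is $M_0\cap F(G)$ since the $p$-part of this abelian group lies in the Sylow $p$-subgroup $O_p(G)$ of $F(G)$. The $p$-part of $D^{\perp_b}$ is the $p$-part of $D_p^{\perp_b}$, for every $p$, so $D^{\perp_b}\subseteq D$.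 $\blacksquare$

**Part 2.** By Step 5 of Section 3 we may take $M=M_0$ with $t$ bijective. Write $M=L\times L'$ and $L\le A\trianglelefteq G$ with $A$ abelian.

**Step 1 (a bicharacter adapted to $L\times L'$).** We have $\widehat M=L'^\perp\times L^\perp$. Write $\varphi=\varphi_1\varphi_2$ with $\varphi_1\in L'^\perp\cong\widehat L$ and $\varphi_2\in L^\perp$. By (1), $t(L^\perp)=L^{\perp_b}=L$ and $t(L'^\perp)=L'$. So for $\varphi,\psi\in L^\perp$ we get $\beta(\varphi,\psi)=\psi(t(\varphi))=1$, and likewise $\beta$ is trivial on $L'^\perp$. Put $\omega'(\varphi,\psi)=\beta(\varphi_1,\psi_2)^{-1}$, a bicharacter. Then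
$$\omega'(\psi,\varphi)/\omega'(\varphi,\psi)=\beta(\varphi_1,\psi_2)\,\beta(\psi_1,\varphi_2)^{-1}=\beta(\varphi_1,\psi_2)\,\beta(\varphi_2,\psi_1)=\beta(\varphi,\psi),$$
so by Step 2 of Section 3, $\Omega$ is gauge equivalent to the twist $\tilde J$ of $\omega'$.

**Step 2 (the shape of $\tilde J$).** We have $\sum_{\varphi_2\in L^\perp}e_{\varphi_1\varphi_2}=e^L_{\varphi_1|_L}$ and
$$\sum_\psi\beta(\varphi_1,\psi_2)^{-1}e_\psi=\sum_\psi\beta(\varphi_1,\psi)^{-1}e_\psi=t(\varphi_1)^{-1}\in L' .$$
So
$$\tilde J=\sum_{\eta\in\widehat L}e^L_\eta\otimes s(\eta),\qquad s:\widehat L\to L'\subset G\ \text{ a homomorphism}.$$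
In Section 1 this is $e_+\otimes1+e_-\otimes\tau$, with $L=\langle\sigma\rangle$, $L'=\langle\tau\rangle$.

**Step 3 (the order).** Let $K$ be a number field containing the $\exp(G)$-th roots of unity, $R$ its ring of integers, and $Z=\sum_{\chi\in\widehat A,\,g\in G}R\,e^A_\chi g$. As $ge^A_\chi g^{-1}=e^A_{{}^g\chi}$, $Z$ is a ring. It contains $RG$ because $1=\sum_\chi e^A_\chi$. With $\Delta(e^A_\chi)=\sum_{\chi'}e^A_{\chi'}\otimes e^A_{\chi'^{-1}\chi}$, $S(e^A_\chi)=e^A_{\chi^{-1}}$ and $\varepsilon(e^A_\chi)=\delta_{\chi,1}$, it is a Hopf order of $KG$: it is finitely generated and torsion-free, hence projective, over $R$. Since $e^L_\eta=\sum_{\chi|_L=\eta}e^A_\chi\in Z$, the elements $\tilde J$ and $\tilde J^{-1}=\sum e^L_\eta\otimes s(\eta)^{-1}$ lie in $Z\otimes Z$. The element $U$ of Section 3 for $\tilde J$ is $\sum e^L_\eta s(\eta)^{-1}$, with inverse $\sum e^L_\eta s(\eta)$ (everything lies in the commutative algebra $KM$). Both lie in $Z$. Hence $\Delta_{\tilde J}(Z)\subseteq Z\otimes Z$ and $S_{\tilde J}(Z)=US(Z)U^{-1}\subseteq Z$.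 So $Z$ is a Hopf order of $(KG)_{\tilde J}$ over $R$, and $(KG)_{\tilde J}\otimes_K\mathbb C\cong(\mathbb CG)_\Omega$. $\blacksquare$

**Part 3.** "Only if" is Part 1. For "if", each primary component $(M_0)_p$ is a symplectic vector space over $\mathbb F_p$ via $b$, as $M_0$ has square-free exponent. Let $D_p=(M_0)_p\cap F(G)$ and let $W_p$ be its orthogonal in $(M_0)_p$. By hypothesis $W_p\subseteq D_p=W_p^{\perp_b}\cap(M_0)_p$, so $W_p$ is isotropic and lies in a Lagrangian $L_p$ of $(M_0)_p$. Taking orthogonals inside $(M_0)_p$, $L_p=L_p^{\perp_b}\subseteq W_p^{\perp_b}=D_p$. A Lagrangian subspace has a Lagrangian complement $L_p'$. Now apply Part 2 with $L=\prod L_p$, which is contained in the abelian normal subgroup $A=F(G)$, and $L'=\prod L_p'$. $\blacksquare$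

**Perfect groups.** Let $p\ge5$ and $G=\mathbb F_p^2\rtimes SL_2(p)$. This group is perfect: $SL_2(p)$ is perfect for $p\ge5$, and the commutators $[s,v]$ with $s\in SL_2(p)$, $v\in\mathbb F_p^2$ generate a non-zero $SL_2(p)$-submodule of the irreducible module $\mathbb F_p^2$, hence all of it. Take $M=\mathbb F_p^2$ and $\beta$ non-degenerate. Then $M_0=M$ is the product of two lines $L,L'$, each equal to its own $b$-orthogonal, and $L$ lies in the abelian normal subgroup $M$. By Theorem C(2) this non-trivial twist admits a Hopf order over a number ring. So in Corollary B, "simple" cannot be weakened to "perfect".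

One should know that this particular example is mild. The group $SL_2(p)$ preserves $\beta$, because an alternating form in dimension two is multiplied by a power of the determinant. So $\mathcal R$ commutes with $g\otimes g$ for all $g\in G$, and since $\mathcal R$ also commutes with $J$, (3) gives $\Delta_J^{op}(g)=\mathcal R\,J(g\otimes g)J^{-1}\,\mathcal R^{-1}=\Delta_J(g)$: the twisted Hopf algebra is cocommutative. The twist of $G_0\cong S_4$ in Section 1, to which Theorem C(2) also applies with $A=V$, is not cocommutative, as the sixteen terms of $\Delta_J((123))$ showed.
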